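\title{Bisecting $2d$ masses in $\mathbb{R}^d$ by two hyperplanes}

\begin{abstract}
An arrangement of hyperplanes colors the cells of $\mathbb{R}^d$ like a chessboard, and it bisects a mass if both colors receive half of it. Langerman conjectured that any $dn$ masses in $\mathbb{R}^d$ can be bisected simultaneously by $n$ hyperplanes. We give six explicit masses in $\mathbb{R}^3$ that no two planes bisect, so the conjecture is false. For two hyperplanes we determine the exact answer: any $2d$ masses in $\mathbb{R}^d$ can be bisected by at most two hyperplanes if and only if $d$ is a power of two. The counterexamples come from densities that turn the bisection conditions into bilinear equations, from the monodromy of the factorizations in a pencil of polynomials, and from one further mass placed along the envelope of a family of hyperplanes.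
\end{abstract}

\section{Introduction}

A \emph{mass distribution} (briefly, a mass) on $\mathbb{R}^d$ is a measure $\mu$ for which all open sets are measurable, $0<\mu(\mathbb{R}^d)<\infty$, and $\mu(S)=0$ for every lower-dimensional subset $S$. Of the last condition we use only that hyperplanes are null sets, and every mass that we construct has a continuous Lebesgue density.

Let $\mathcal{A}$ be a finite set of oriented hyperplanes in $\mathbb{R}^d$. For a point $x$ let $\lambda(x)$ be the number of hyperplanes of $\mathcal{A}$ that have $x$ on their positive side, and let $R^+$ and $R^-$ be the sets of points with $\lambda(x)$ even and odd. Crossing one hyperplane changes the parity, so two cells of the arrangement that share a facet lie in opposite regions, as on a chessboard. We say that $\mathcal{A}$ \emph{bisects} $\mu$ if $\mu(R^+)=\mu(R^-)$. Reorienting a hyperplane interchanges $R^+$ and $R^-$ up to a null set, so orientations play no role. The following conjecture is stated in \cite{Schnider}.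

\begin{quote}
\textbf{Conjecture (Langerman).} Any $dn$ mass distributions in $\mathbb{R}^d$ can be simultaneously bisected by $n$ hyperplanes.
\end{quote}

Degenerate configurations are allowed: ``by $n$ hyperplanes'' means by a set of at most $n$ hyperplanes. Two coinciding hyperplanes cancel, and a hyperplane may be omitted or, equivalently, placed at infinity.

The number $dn$ is the natural one. An arrangement of $n$ hyperplanes has $dn$ degrees of freedom, and each mass imposes one equation. More masses cannot be bisected in general: take uniform masses on small balls around points no $d+1$ of which lie on a hyperplane. If the balls are small enough, a hyperplane meets at most $d$ of them, and a ball that is met by no hyperplane lies in one cell and is not bisected. For $n=1$ the conjecture is the Ham-Sandwich theorem, and for $d=1$, where $n$ points cut the line into intervals given alternately to two parties, it is the Necklace splitting theorem. Hubard and Karasev \cite{HK} proved it for all $n$ when $d$ is a power of two.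

The small balls also show where trouble may arise. For $n=2$ and $2d$ balls, each of the two hyperplanes must meet exactly $d$ balls, so the candidates correspond to the $\frac12\binom{2d}{d}$ ways of dividing $2d$ points into two groups of $d$. For $d=1,\dots,6$ this number is $1,3,10,35,126,462$. When the masses are deformed, solutions can appear and disappear in pairs; an odd number of solutions cannot disappear, while an even number might. The number is odd exactly when $d$ is a power of two (Lemma~\ref{lem:parity}), and the first even case already contains a counterexample.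

\begin{theorem}\label{thm:three}
There are six mass distributions in $\mathbb{R}^3$ that are not simultaneously bisected by any set of at most two planes. In particular, Langerman's conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $d\ge 1$. Any $2d$ mass distributions in $\mathbb{R}^d$ can be simultaneously bisected by at most two hyperplanes if and only if $d$ is a power of two (including $d=1$).
\end{theorem}

Combining the ``only if'' part with the theorem of Hubard and Karasev, which is not used anywhere else in this paper, we obtain the following.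

\begin{corollary}
For a given dimension $d$, the statement of the conjecture holds for all $n$ if and only if $d$ is a power of two.
\end{corollary}

The individual pairs $(d,n)$ with $n\ge3$ and $d$ not a power of two are not decided here.

Theorem~\ref{thm:three} is the case $d=3$ of Theorem~\ref{thm:main}, but it has a short explicit proof, given in Section~\ref{sec:three} after the reduction to bilinear equations in Section~\ref{sec:bilinear}. Section~\ref{sec:if} turns the parity heuristic into a proof of the ``if'' part. For the ``only if'' part, Section~\ref{sec:pencil} constructs $2d-1$ masses whose bisecting pairs form a curve that can be described by factorizations of polynomials; Section~\ref{sec:exist} shows that this curve can be given the right topology when $d$ is not a power of two; and Section~\ref{sec:last} constructs a last mass that no pair on the curve bisects.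

\section{From bisection to bilinear equations}\label{sec:bilinear}

For $x\in\mathbb{R}^d$ put $\hat x=(1,x)\in\mathbb{R}^{d+1}$, with coordinates numbered $0,\dots,d$. A unit vector $a\in S^d$, $a\ne\pm e_0$, defines the hyperplane $\{x: a\cdot\hat x=0\}$, every hyperplane arises in this way, and $a$ is determined up to sign. For $a=\pm e_0$ the sign of $a\cdot\hat x$ is constant; this is the hyperplane at infinity. For $a,b\in S^d$ and a mass $\mu$ let
\[
s_{a,b}(u)=\operatorname{sgn}(a\cdot u)\operatorname{sgn}(b\cdot u)\quad(u\in\mathbb{R}^{d+1}),\qquad
F_\mu(a,b)=\int s_{a,b}(\hat x)\,d\mu(x).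
\]

\begin{lemma}\label{lem:pairs}
Masses $\mu_1,\dots,\mu_m$ on $\mathbb{R}^d$ are simultaneously bisected by a set of at most two hyperplanes if and only if there are $a,b\in S^d$ with $F_{\mu_j}(a,b)=0$ for all $j$.
\end{lemma}

\begin{proof}
If $\mathcal{A}$ is given by $a_1,\dots,a_k$, then $(-1)^{\lambda(x)}=\prod_i(-\operatorname{sgn}(a_i\cdot\hat x))$ off the hyperplanes, so $\mathcal{A}$ bisects $\mu$ if and only if $\int\prod_i\operatorname{sgn}(a_i\cdot\hat x)\,d\mu=0$. The empty set bisects nothing, because $\mu(\mathbb{R}^d)>0$. Two bisecting hyperplanes give $a$ and $b$; one bisecting hyperplane gives $a$, and we take $b=e_0$. Conversely, $F_\mu(a,\pm a)=\pm\mu(\mathbb{R}^d)\neq0$, so a common zero has $b\ne\pm a$. It defines two distinct hyperplanes, or one if $a$ or $b$ is $\pm e_0$.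
\end{proof}

Let $D$ be the group of order $8$ acting on $S^d\times S^d$ that is generated by the sign changes $(a,b)\mapsto(-a,b)$, $(a,b)\mapsto(a,-b)$ and the swap $(a,b)\mapsto(b,a)$. Its elements are the maps $(a,b)\mapsto(\epsilon a,\epsilon' b)$ and $(a,b)\mapsto(\epsilon b,\epsilon' a)$ with $\epsilon,\epsilon'=\pm1$, and $\chi=\epsilon\epsilon'$ is a homomorphism $D\to\{\pm1\}$. We call a map $f$ from a $D$-invariant set to a vector space \emph{equivariant} if $f(gy)=\chi(g)f(y)$; that is, $f$ is odd in each variable and symmetric. The functions $y\mapsto s_y(u)$ and $F_\mu$ are equivariant, and so is every symmetric bilinear form. The action of $D$ is free outside $\Delta=\{(a,b):b=\pm a\}$.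

To build counterexamples we need masses for which $F_\mu$ can be computed, and for this we use the symmetry of the sphere. Let $\omega$ be the rotation-invariant probability measure on $S^d$ and $A_d$ the area of $S^d$. For an even continuous function $\varphi$ on $S^d$ put
\[
G_\varphi(a,b)=\int_{S^d}s_{a,b}(u)\,\varphi(u)\,d\omega(u),
\]
which is linear in $\varphi$. If $\varphi>0$, let $\mu_\varphi$ be the measure on $\mathbb{R}^d$ with density $\frac{2}{A_d}\varphi(\hat x/|\hat x|)\,|\hat x|^{-d-1}$. The map $x\mapsto\hat x/|\hat x|$ is a diffeomorphism onto the hemisphere $\{u_0>0\}$ with Jacobian $|\hat x|^{-d-1}$: the cone with apex $0$ over a volume element $dx$ at $\hat x$ has volume $dx/(d+1)$, and scaling it by $1/|\hat x|$ gives the cone over the corresponding area element of the sphere. So $\mu_\varphi$ corresponds to $2\varphi\,\omega$ on the hemisphere. It is a mass distribution, and since $s_{a,b}\varphi$ is even,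
\[
F_{\mu_\varphi}=G_\varphi .
\]

\begin{lemma}\label{lem:quadratic}
Let $a,b\in S^d$.
\begin{itemize}
\item[(i)] $G_1(a,b)=1-\frac2\pi\angle(a,b)$; in particular $G_1(a,b)=0$ if and only if $a\perp b$.
\item[(ii)] If $a\perp b$, $B$ is a symmetric bilinear form on $\mathbb{R}^{d+1}$ and $\varphi(u)=B(u,u)$, then $G_\varphi(a,b)=2c_d\,B(a,b)$, where $c_d=\int|u_0u_1|\,d\omega>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The value $s_{a,b}(u)$ depends only on the direction of the projection of $u$ to a plane containing $a$ and $b$. This direction is uniformly distributed on the circle, and the two signs differ on two arcs of length $\angle(a,b)$ each, that is, with probability $\angle(a,b)/\pi$.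

(ii) After a rotation, $a=e_0$ and $b=e_1$. Write $\varphi(u)=\sum_{i,j}B(e_i,e_j)u_iu_j$. The function $\operatorname{sgn}(u_0)\operatorname{sgn}(u_1)u_iu_j$ changes sign under one of the reflections $u_k\mapsto-u_k$ unless $\{i,j\}=\{0,1\}$, in which case it equals $|u_0u_1|$. So only the two terms with $\{i,j\}=\{0,1\}$ contribute.
\end{proof}

Thus the uniform mass $\mu_1$ forces $a\perp b$, and on orthogonal pairs a quadratic density imposes a bilinear equation. Positivity of the density costs nothing, because $G_1$ vanishes on orthogonal pairs.

\begin{lemma}\label{lem:criterion}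
Let $\varphi_2,\dots,\varphi_m$ be even continuous functions on $S^d$ such that no pair of orthogonal unit vectors $a,b$ satisfies $G_{\varphi_j}(a,b)=0$ for all $j$. If $c>0$ and $c|\varphi_j|<1$ for all $j$, then the $m$ masses $\mu_1,\mu_{1+c\varphi_2},\dots,\mu_{1+c\varphi_m}$ are not simultaneously bisected by any set of at most two hyperplanes.
\end{lemma}

\begin{proof}
Otherwise Lemma~\ref{lem:pairs} gives $a,b\in S^d$ with $G_1(a,b)=0$ and $G_1(a,b)+cG_{\varphi_j}(a,b)=0$. Then $a\perp b$ by Lemma~\ref{lem:quadratic}(i), and $G_{\varphi_j}(a,b)=0$ for all $j$.
\end{proof}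

By the last two lemmas, $m$ symmetric bilinear forms on $\mathbb{R}^{d+1}$ give $m$ masses that cannot be bisected, provided that the forms have no common zero $(a,b)$ with $a,b\ne0$ and one of them is positive definite (choose coordinates in which it is the standard inner product).

\begin{example}\label{ex:mult}
Identify $\mathbb{R}^{d+1}$ with the real polynomials of degree at most $d$. Let $L_1(p)=\int_0^1p(t)\,dt$ and extend $L_1$ to a basis $L_1,\dots,L_{2d+1}$ of the dual of the space of polynomials of degree at most $2d$. The forms $L_j(ab)$ vanish simultaneously only if $ab=0$, and $L_1(a^2)>0$ for $a\neq0$. This gives $2d+1$ masses, one more than a counterexample may use. Both constructions below start from polynomial multiplication and save one equation.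
\end{example}

\section{Six masses in $\mathbb{R}^3$}\label{sec:three}

Identify $\mathbb{R}^4$ with $\mathbb{C}^2$ by $(u_0,u_1,u_2,u_3)\mapsto(u_0+iu_1,u_2+iu_3)$, write $a=(z_0,z_1)$, $b=(w_0,w_1)$, and think of $a$ and $b$ as the complex polynomials $z_0+z_1t$ and $w_0+w_1t$. Their product has three complex coefficients, that is, six real symmetric bilinear forms without a common zero. This is the right number, but no combination of these forms is definite, since replacing $(a,a)$ by $(ia,ia)$ changes the sign of the product. We therefore keep four real equations, which say that the product is a complex multiple of $t^2+4$, and replace the other two by the inner product and one more form of Hermitian type: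
\begin{gather*}
B_1=\operatorname{Re}(z_0\bar w_0+z_1\bar w_1),\qquad B_2+iB_3=z_0w_1+z_1w_0,\\
B_4+iB_5=z_0w_0-4z_1w_1,\qquad B_6=\operatorname{Re}(z_0\bar w_1+w_0\bar z_1).
\end{gather*}
All six are real symmetric bilinear forms on $\mathbb{R}^4$, and $B_1$ is the standard inner product.

\begin{lemma}\label{lem:six}
If $a,b\neq0$, then $B_1,\dots,B_6$ do not all vanish at $(a,b)$.
\end{lemma}

\begin{proof}
Suppose that they do. If $z_1=0$, then $z_0\neq0$, and $z_0w_1=0=z_0w_0$ gives $b=0$. So $z_1\ne0$, and by symmetry $w_1\neq0$. With $p=z_0/z_1$ and $q=w_0/w_1$, the equations $B_2=\dots=B_5=0$ read $p+q=0$ and $pq=4$, so $p=\pm2i$ and $q=-p$. Put $v=z_1\bar w_1\neq0$. Then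
\[
B_1=\operatorname{Re}\bigl((p\bar q+1)v\bigr)=-3\operatorname{Re}v,\qquad
B_6=\operatorname{Re}(pv-p\bar v)=\operatorname{Re}(2ip\operatorname{Im}v)=\mp4\operatorname{Im}v .
\]
Both vanish, so $v=0$, a contradiction.
\end{proof}

The constant $4$ makes $p\bar q+1\ne0$. With $1$ in its place, $a=(i,1)$, $b=(-i,1)$ would be a common zero.

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $\varphi_j(u)=B_j(u,u)$ for $2\le j\le6$. For a unit vector $u=(z_0,z_1)$ we have $\varphi_2+i\varphi_3=2z_0z_1$, $\varphi_4+i\varphi_5=z_0^2-4z_1^2$ and $\varphi_6=2\operatorname{Re}(z_0\bar z_1)$, so $|\varphi_j|\le4$. For orthogonal unit vectors $a,b$ we have $B_1(a,b)=0$ and $G_{\varphi_j}(a,b)=2c_3B_j(a,b)$, and these five numbers are not all zero by Lemma~\ref{lem:six}. Lemma~\ref{lem:criterion} applies with $c=\frac15$.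
\end{proof}

Substituting $z_0=1+ix_1$, $z_1=x_2+ix_3$, we find the six densities on $\mathbb{R}^3$: up to a constant factor they are $r^{-4}$ and $r^{-4}\bigl(1+\frac{q}{5r^2}\bigr)$, where $r^2=1+|x|^2$ and $q$ is one of
\[
2(x_2-x_1x_3),\quad 2(x_3+x_1x_2),\quad 1-x_1^2-4x_2^2+4x_3^2,\quad 2x_1-8x_2x_3,\quad 2(x_2+x_1x_3).
\]

\section{Powers of two: a parity count}\label{sec:if}

\begin{lemma}\label{lem:parity}
For $d\ge1$, the number $\frac12\binom{2d}{d}$ is odd if and only if $d$ is a power of two.
\end{lemma}

\begin{proof}
By Legendre's formula, the exponent of $2$ in $k!$ is $k-s(k)$, where $s(k)$ is the number of ones in the binary expansion of $k$. Since $s(2d)=s(d)$, the exponent of $2$ in $\binom{2d}{d}$ is $2d-s(d)-2(d-s(d))=s(d)$.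
\end{proof}

Let $d$ be a power of two, let $\mu_1,\dots,\mu_{2d}$ be masses, and let $F=(F_{\mu_j})_j:S^d\times S^d\to\mathbb{R}^{2d}$. By Lemma~\ref{lem:pairs} we must show that $F$ has a zero. The map $F$ is equivariant, and it is continuous by dominated convergence: if $(a_k,b_k)\to(a,b)$, then $s_{a_k,b_k}(\hat x)\to s_{a,b}(\hat x)$ off the null set where $a\cdot\hat x=0$ or $b\cdot \hat x=0$. We compare $F$ with a smooth model of the point masses from the introduction.

\medskip\noindent\emph{The model.} Choose $x_1,\dots,x_{2d}\in\mathbb{R}^{d+1}$ such that any $d+1$ of them are linearly independent, and let $F^0_j(a,b)=(a\cdot x_j)(b\cdot x_j)$. The map $F^0$ is equivariant. At a zero $(a,b)$ each $x_j$ is orthogonal to $a$ or to $b$, and each of $a,b$ is orthogonal to at most $d$ of the $x_j$. Hence there is a $d$-element set $I$ of indices such that $a\perp x_j$ exactly for $j\in I$ and $b\perp x_j$ exactly for $j\notin I$. Conversely $I$ determines $a$ and $b$ up to sign. So $F^0$ has $4\binom{2d}{d}$ zeros, none in $\Delta$, and they form $\frac12\binom{2d}{d}$ orbits of $D$. The zeros are nondegenerate: for $(\dot a,\dot b)\in a^\perp\oplus b^\perp$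 the derivative of $F^0_j$ is $(\dot a\cdot x_j)(b\cdot x_j)$ if $j\in I$ and $(a\cdot x_j)(\dot b\cdot x_j)$ if $j\notin I$, the factors $b\cdot x_j$ and $a\cdot x_j$ are nonzero, and the $x_j$ with $j\in I$ (with $j\notin I$) form a basis of $a^\perp$ (of $b^\perp$).

\medskip\noindent\emph{The homotopy avoids $\Delta$.} Orbits can be counted only where $D$ acts freely, so zeros must be kept away from $\Delta$. Let $H_s=(1-s)F^0+sF$, $0\le s\le1$. Its $j$th component at $(a,\pm a)$ is $\pm\bigl((1-s)(a\cdot x_j)^2+s\mu_j(\mathbb{R}^d)\bigr)$. This is nonzero for all $j$ if $s>0$, and for some $j$ if $s=0$, since $a$ is not orthogonal to all $x_j$. Here the positivity of the masses is used.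

\medskip\noindent\emph{The count.} Suppose that $F$ has no zero, and choose $\rho>0$ smaller than $\min|F|$ and smaller than the minimum of $|H_s|$ on $[0,1]\times\Delta$. By the Stone--Weierstrass theorem there is a polynomial map $P$ with $|P-F|<\rho/2$ on $S^d\times S^d$. The average $\tilde F(y)=\frac18\sum_{g\in D}\chi(g)P(gy)$ is smooth and equivariant, and $|\tilde F-F|<\rho/2$, so $\tilde F$ has no zero. Let $\mathcal{B}$ be the open set of symmetric bilinear maps $B:\mathbb{R}^{d+1}\times\mathbb{R}^{d+1}\to\mathbb{R}^{2d}$ with $|B|<\rho/2$ on $S^d\times S^d$, let $W=[0,1]\times\bigl((S^d\times S^d)\setminus\Delta\bigr)$, and let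
\[
\Psi_B(s,y)=(1-s)F^0(y)+s\tilde F(y)+s(1-s)B(y).
\]
We recall two standard facts. If $W$ is a manifold with boundary and $0$ is a regular value of the smooth map $(w,B)\mapsto\Psi_B(w)$ on $W\times\mathcal{B}$ and of its restriction to $\partial W\times\mathcal{B}$, then for almost every $B$ it is a regular value of $\Psi_B$ and of $\Psi_B|_{\partial W}$ (parametric transversality, a consequence of Sard's theorem). For such $B$ the set $N=\Psi_B^{-1}(0)$ is a submanifold of dimension $\dim W-2d$ with boundary $N\cap\partial W$.

The hypothesis holds. For $0<s<1$ the derivative in $B$ alone is onto, because the symmetric form $(u,v)\mapsto(a\cdot u)(b\cdot v)+(b\cdot u)(a\cdot v)$ takes the value $1+(a\cdot b)^2\neq0$ at $(a,b)$ and can be placed in any component. For $s=0$ the zeros of $F^0$ are nondegenerate, and for $s=1$ there are no zeros. So for a suitable $B$ the set $N$ is a $1$-manifold whose boundary is the zero set of $F^0$. Since $|\Psi_B-H_s|<\rho$, the map $\Psi_B$ has no zero on $[0,1]\times\Delta$, and therefore $N$ is compact. The group $D$ preserves $N$ and acts freely on it, so $N/D$ is a compact $1$-manifold with $\frac12\binom{2d}{d}$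 boundary points. A compact $1$-manifold is a finite union of circles and segments and has an even number of boundary points. This contradicts Lemma~\ref{lem:parity} and proves the ``if'' part of Theorem~\ref{thm:main}.

\section{A pencil of polynomials and the first $2d-1$ masses}\label{sec:pencil}

From now on $d\ge3$ is not a power of two. We return to Example~\ref{ex:mult}. Using only the functionals that vanish on a $2$-plane $Z$ of polynomials of degree $2d$, we get $2d-1$ masses, and the pairs that bisect them are the factorizations $ab\in Z$. They form a curve $\Gamma$. One mass is left, and its function $G_\varphi$ must have no zero on $\Gamma$. The sign of such a function would be a continuous equivariant function $\Gamma\to\{\pm1\}$. Whether such a sign function exists is a question about the way in which the roots of the members of $Z$ are permuted when one goes once around the projective line $\mathbb{P}(Z)$. To control the roots it is convenient to replace the real line by the unit circle.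

\subsection{Self-reciprocal polynomials}

For $p\in\mathbb{C}[z]$ of degree at most $m$ let $p^*(z)=z^m\overline{p(1/\bar z)}$; if $p=\sum p_kz^k$, then $p^*=\sum\overline{p_{m-k}}z^k$. The map $p\mapsto p^*$ is a conjugate-linear involution, so $V_m=\{p:p^*=p\}$ is a real vector space of dimension $m+1$. If $p,q$ are taken with formal degrees $k,l$, then $(pq)^*=p^*q^*$ in degree $k+l$; hence $V_kV_l\subset V_{k+l}$. A nonzero $p$ of formal degree $m$ has $m$ roots in $\mathbb{CP}^1$, counted with multiplicity, where $\infty$ has multiplicity $m-\deg p$. The roots of $p^*$ are the images of those of $p$ under $\tau(z)=1/\bar z$. In the chordal metric on $\mathbb{CP}^1$ the map $\tau$ is an isometry, the reflection in the equator $|z|=1$, and the root multiset of a nonzero $p$ depends continuously on $p$. We use three facts.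

\begin{itemize}
\item[(V1)] The root multiset of $p\in V_m\setminus0$ is $\tau$-invariant, and every $\tau$-invariant multiset of size $m$ is the root multiset of some $p\in V_m\setminus0$, unique up to a real factor.
\item[(V2)] If $a,f\in V_d\setminus0$ have no common root and $fg=ah$ with $g,h\in V_d$, then $g\in\mathbb{R}a$.
\item[(V3)] For $p\in V_{2d}$ the function $\hat p(t)=e^{-idt}p(e^{it})$ is real; it changes sign at $t$ if $e^{it}$ is a simple root of $p$; and $\widehat{a^2}\ge0$ for $a\in V_d$.
\end{itemize}

For (V1), let $p$ have the given roots. Then $p^*=cp$, and $p=p^{**}=|c|^2p$ gives $|c|=1$; the multiple $\lambda p$ lies in $V_m$ exactly when $\bar\lambda c=\lambda$, and these $\lambda$ form a real line. For (V2), if $g\neq0$, the roots of $a$, with multiplicity, are among those of $fg$, hence among those of $g$; both have $d$ roots, and (V1) applies. For (V3), $p^*=p$ in degree $m$ says $\overline{p(e^{it})}=e^{-imt}p(e^{it})$, so $e^{-imt/2}p(e^{it})$ is real. For $m=2d$ this is $\hat p$, and for $m=d$ its square is $\widehat{a^2}$. At a simple root, $\hat p\,'(t)=ie^{i(1-d)t}p'(e^{it})\ne0$.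

\subsection{Four conditions on the pencil}

Let $Z\subset V_{2d}$ be a $2$-plane with basis $P,Q$, and let $R_\theta=\cos\theta\,P+\sin\theta\,Q$. Then $R_{\theta+\pi}=-R_\theta$, and $\theta$ identifies $\mathbb{P}(Z)$ with $\mathbb{R}/\pi\mathbb{Z}$. The first two conditions are:
\begin{itemize}
\item[(A1)] every $R_\theta$ has $2d$ distinct roots, exactly two of them on the unit circle;
\item[(A2)] $P$ and $Q$ have no common root (so no two independent elements of $Z$ have one).
\end{itemize}
Under (A1) the roots of $R_\theta$ are given by $2d$ continuous paths $z_k(\theta)$, $\theta\in\mathbb{R}$, that never meet. Since $R_\pi=-R_0$, the rule $T(z_k(0))=z_k(\pi)$ defines a permutation $T$ of the roots of $R_0$, the \emph{monodromy}. It commutes with $\tau$, since $\tau z_k(\theta)$ is again one of the paths. A \emph{split} of $R_\theta$ is an unordered partition of its roots into two $\tau$-invariant blocks of size $d$; by (V1), splits correspond to factorizations into two elements of $V_d$. The monodromy acts on the splits of $R_0$.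
\begin{itemize}
\item[(A3)] Every orbit of $T$ on the splits of $R_0$ has even length.
\item[(A4)] $Z$ is not \emph{bad}, where $Z$ is called bad if $Z=\operatorname{span}(ab,\,fb+\rho a^2)$ for some $a,b\in V_d\setminus0$, $f\in V_d$, $\rho\in\mathbb{R}$.
\end{itemize}
Condition (A3) carries the topology. Condition (A4) is a genericity condition that excludes two degenerations of the curve $\Gamma$ (Lemma~\ref{lem:osc}).

\begin{proposition}\label{prop:exist}
If $d\ge3$ is not a power of two, there are $P,Q\in V_{2d}$ spanning a $2$-plane $Z$ such that \textup{(A1)--(A4)} hold.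
\end{proposition}

The proof is in Section~\ref{sec:exist}. Fix such $P,Q,Z$. Among the functionals that vanish on $Z$ we need one that gives a definite form; this is why (A1) asks for roots on the circle. Indeed, if $Z$ contained $a^2$, or a sum of squares, no such functional could exist.

\begin{lemma}\label{lem:definite}
There is a linear functional $L_1$ on $V_{2d}$ with $L_1|_Z=0$ and $L_1(a^2)>0$ for all $a\in V_d\setminus0$.
\end{lemma}

\begin{proof}
Let $K\subset Z^*$ be the convex cone generated by the evaluations $R\mapsto\hat R(t)$. A convex cone in a finite-dimensional space that is not the whole space lies in a closed half-space. If $K\neq Z^*$, there would thus be $R\in Z\setminus0$ with $\hat R(t)\ge0$ for all $t$, while $\hat R$ changes sign by (A1) and (V3). So $K=Z^*$, and there are $t_k$ and $m_k\ge0$ with $\sum_km_k\hat R(t_k)=-\int_0^{2\pi}\hat R\,dt$ for $R\in Z$. Put $L_1(p)=\int_0^{2\pi}\hat p\,dt+\sum_km_k\hat p(t_k)$. Then $L_1(a^2)\ge\int_0^{2\pi}\widehat{a^2}\,dt>0$ for $a\neq0$.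
\end{proof}

Equip $V=V_d$ with the inner product $\langle a,b\rangle=L_1(ab)$, and identify it with $\mathbb{R}^{d+1}$ by an orthonormal basis, so that $S^d$ is the unit sphere of $V$. Extend $L_1$ to a basis $L_1,\dots,L_{2d-1}$ of the annihilator of $Z$, which has dimension $(2d+1)-2$, and put $\varphi_j(u)=L_j(u^2)$ for $2\le j\le 2d-1$. Let
\[
\Gamma=\{(a,b)\in S^d\times S^d:\ ab\in Z\}.
\]
By Lemma~\ref{lem:quadratic}(ii) applied to the forms $L_j(ab)$,
\begin{equation}\label{eq:gamma}
(a,b)\in\Gamma\iff a\perp b\ \text{ and }\ G_{\varphi_j}(a,b)=0\ \text{ for }2\le j\le2d-1 .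
\end{equation}

\subsection{The curve $\Gamma$ and its sign function}

\begin{lemma}\label{lem:curve}
The set $\Gamma$ is a compact smooth $1$-manifold, and $(a,b)\mapsto[ab]$ is a smooth covering map $\Gamma\to\mathbb{P}(Z)$. There is a continuous equivariant function $\sigma:\Gamma\to\{\pm1\}$.
\end{lemma}

\begin{proof}
Consider the smooth map $\Pi:S^d\times S^d\to\mathbb{P}(V_{2d})$, $\Pi(a,b)=[ab]$, between manifolds of dimension $2d$. Let $(a,b)\in\Gamma$. By (A1), $a$ and $b$ have no common root. A tangent vector $(\dot a,\dot b)\in a^\perp\oplus b^\perp$ in the kernel of the derivative satisfies $\dot ab+a\dot b=c\,ab$ with $c\in\mathbb{R}$. Then $b\dot a=a(cb-\dot b)$, so $\dot a\in\mathbb{R}a$ by (V2), hence $\dot a=0$; then $\dot b=cb$, hence $\dot b=0$. So $\Pi$ is a local diffeomorphism at the points of the closed set $\Gamma=\Pi^{-1}(\mathbb{P}(Z))$. Therefore $\Gamma$ is a compact $1$-manifold and $\Gamma\to\mathbb{P}(Z)$ is a local diffeomorphism from a compact space, hence a covering.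

The group $D$ preserves $\Pi$ and acts freely on $\Gamma$, because $a\perp b$ there. So $\Gamma/D\to\mathbb{R}/\pi\mathbb{Z}$ is also a covering. By (V1), sending $(a,b)$ to the partition formed by the roots of $a$ and the roots of $b$ identifies its fiber over $\theta$ with the set of splits of $R_\theta$. Along a lift $\theta\mapsto(a(\theta),b(\theta))$ the roots of $a(\theta)$ move continuously, so they follow the paths $z_k(\theta)$, and the monodromy of $\Gamma/D$ is the action of $T$ on splits. Recall that the components of a finite covering of $\mathbb{R}/\pi\mathbb{Z}$ correspond to the orbits of the monodromy, an orbit of length $k$ giving a copy of $\mathbb{R}/k\pi\mathbb{Z}\to\mathbb{R}/\pi\mathbb{Z}$. By (A3) each $k$ is even, so the covering map factors through a continuous map $\Theta:\Gamma/D\to\mathbb{R}/2\pi\mathbb{Z}$. The polynomial $R_\Theta$ depends only on $\Theta$ modulo $2\pi$, and for $y=(a,b)\in\Gamma$ the product $ab$ is a nonzero real multiple of $R_{\Theta(y)}$. Let $\sigma(y)$ be the sign of the factor. It is continuous, and it is equivariant because $ab$ is equivariant and $\Theta$ is invariant.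
\end{proof}

\begin{remark}\label{rem:necessary}
Condition (A3) is also necessary: if $\sigma$ is a continuous equivariant sign, then $\sigma(y)\,ab$ is $D$-invariant, and $\sigma(y)\,ab\in\mathbb{R}_{>0}R_{\Theta}$ defines a lift $\Theta$ on $\Gamma/D$, so every component has even degree. In particular the number of splits must be even. Under (A1) the roots off the circle form $d-1$ pairs $\{z,\tau z\}$. For $d=2m$ one block contains no circle root and consists of $m$ pairs, which gives $\binom{2m-1}{m}=\frac12\binom{2m}{m}$ splits. By Lemma~\ref{lem:parity} this is odd when $d\ge2$ is a power of two, and then (A3) cannot hold.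
\end{remark}

Locally $\theta$ is a coordinate on $\Gamma$, defined up to adding multiples of $\pi$. So $d/d\theta$, denoted by a prime, is defined globally, and $a',a'',\dots$ are smooth functions on $\Gamma$.

\begin{lemma}\label{lem:osc}
Let $y=(a,b)\in\Gamma$. Then:
\begin{itemize}
\item[(i)] $a,a',a''$ are linearly independent;
\item[(ii)] $b\notin\operatorname{span}(a,a')$;
\item[(iii)] if $y_*=(a_*,b_*)\in\Gamma$ and $a\in\{\pm a_*,\pm b_*\}$, then $y\in Dy_*$.
\end{itemize}
\end{lemma}

\begin{proof}
(iii) Replacing $y_*$ by a point of its orbit, we may assume $a_*=a$. Then $ab$ and $ab_*$ are elements of $Z$ with common roots, so they are proportional by (A2), and $b_*=\pm b$.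

For (i) and (ii) we choose a better parametrization. Let $R=ab$ and $Z=\operatorname{span}(R,S)$. Near $[R]$ the parameter $t$ of $[R+tS]$ is a coordinate on $\mathbb{P}(Z)$, so along $\Gamma$ we have $a(t)b(t)=r(t)(R+tS)$ with $r$ smooth and $r(0)=1$. Replace $a(t)$ by $a(t)/r(t)$. By the chain and product rules, changing the parameter and multiplying by a nonvanishing function do not change $\operatorname{span}(a,a')$ and $\operatorname{span}(a,a',a'')$. Differentiating $a(t)b(t)=R+tS$ at $t=0$ gives
\[
ab=R,\qquad \dot ab+a\dot b=S,\qquad \ddot ab+2\dot a\dot b+a\ddot b=0 .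
\]
If $\dot a$ vanished at a root of $a$, then so would $R$ and $S$, contrary to (A2). Hence $\dot a\neq0$ has no common root with $a$; in particular $a,\dot a$ are independent.

(ii) Suppose $b=\alpha a+\beta\dot a$. Then $\beta\neq0$ since $b\perp a$, and
\[
S=\tfrac1\beta(b-\alpha a)b+a\dot b=\bigl(\dot b-\tfrac\alpha\beta b\bigr)a+\tfrac1\beta b^2 .
\]
So $Z$ is bad, with the roles of $a$ and $b$ interchanged, contrary to (A4).

(i) Suppose $\ddot a=\alpha a+\beta\dot a$. The third equation becomes $\dot a(\beta b+2\dot b)=-a(\alpha b+\ddot b)$, and (V2) gives $\beta b+2\dot b=\nu a$ with $\nu\in\mathbb{R}$. Then $S=\dot ab+\frac12a(\nu a-\beta b)=(\dot a-\frac\beta2a)b+\frac\nu2a^2$, and again $Z$ is bad.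
\end{proof}

The sign function removes the topological obstruction, but the functions $G_\varphi$ are special, and it remains to find one with the sign $\sigma$. A density $\varphi(u)=L(u^2)$ with $L\in V_{2d}^*$ does not work: $L$ vanishes at some $R_\theta$, and $G_\varphi(a,b)=2c_dL(ab)$ vanishes at the points of $\Gamma$ over $\theta$.

\begin{proposition}\label{prop:last}
There is an even continuous function $\varphi$ on $S^d$ with $\sigma(y)G_\varphi(y)>0$ for all $y\in\Gamma$.
\end{proposition}

The proof is in Section~\ref{sec:last}.

\begin{proof}[Proof of the ``only if'' part of Theorem~\ref{thm:main}]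
Let $\varphi_{2d}=\varphi$. If orthogonal unit vectors $a,b$ satisfy $G_{\varphi_j}(a,b)=0$ for $2\le j\le2d-1$, then $(a,b)\in\Gamma$ by \eqref{eq:gamma}, and $G_{\varphi_{2d}}(a,b)\neq0$ by Proposition~\ref{prop:last}. Lemma~\ref{lem:criterion} with $m=2d$ gives $2d$ masses that are not simultaneously bisected by at most two hyperplanes.
\end{proof}

\section{A pencil with even monodromy}\label{sec:exist}

We prove Proposition~\ref{prop:exist}. The idea is to perturb a degenerate pencil $(e^{i\theta}z^2+e^{-i\theta})\,\Lambda(z)$ with a fixed factor $\Lambda\in V_{2d-2}$. Its two circle roots $\pm ie^{-i\theta}$ are interchanged as $\theta$ runs from $0$ to $\pi$. A root of $\Lambda$ of multiplicity $q$ in the open disc breaks up, under a suitable perturbation, into a cluster of $q$ simple roots that $T$ permutes cyclically. So we can prescribe the cycle type of $T$ on the $d-1$ roots in the disc, and we first see which type is needed.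

\begin{example}
For $d=3$ take two fixed roots $\beta_1,\beta_2$ in the disc, and let $\xi_+,\xi_-$ be the circle roots. A $\tau$-invariant block of size $3$ contains one circle root, so there are two splits, determined by the block $\{\xi_+,\beta_1,\tau\beta_1\}$ or $\{\xi_+,\beta_2,\tau\beta_2\}$. The monodromy sends the first block to $\{\xi_-,\beta_1,\tau\beta_1\}$, which is the complement of the second. There is one orbit, of length $2$. For even $d$ both circle roots lie in one block, and if $T$ fixed all roots in the disc it would fix every split. For $d=6$ let $T$ act on the five roots in the disc as a $4$-cycle with one fixed point. A split is determined by the three disc roots of the block without circle roots. The four triples inside the cycle form one orbit; the six triples containing the fixed point form an orbit of length $4$ (neighbors in the cycle) and one of length $2$ (opposite points).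
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:exist}]
\emph{Step 1: the pencil.} If $d$ is odd, let $q_1=\dots=q_{d-1}=1$. If $d$ is even, let $q$ be the power of two with $q<d<2q$, which exists because $d$ is not a power of two, and take $q_1=q$ and $d-1-q$ further numbers $q_j=1$. In both cases $\sum_jq_j=d-1$. Choose distinct $\beta_j$ with $0<|\beta_j|<1$ and disjoint closed discs $D_j$ centered at $\beta_j$, contained in the open unit disc and not containing $0$. For $\eta\ge0$ let
\begin{align*}
W&=z^2\prod_j\bigl[(z-\beta_j)^{q_j}-\eta\bigr](1-\bar\beta_jz)^{q_j},\\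
W^*&=\prod_j\bigl[(1-\bar\beta_jz)^{q_j}-\eta z^{q_j}\bigr](z-\beta_j)^{q_j},
\end{align*}
where the star is taken in degree $2d$ and computed factor by factor. Put $P=W+W^*$ and $Q=iW-iW^*$. Both lie in $V_{2d}$, and $R_\theta=e^{i\theta}W+e^{-i\theta}W^*$. For $\eta=0$ this is the degenerate pencil with $\Lambda=\prod_j\bigl((z-\beta_j)(1-\bar\beta_jz)\bigr)^{q_j}$.

\emph{Step 2: (A2).} Let $\eta>0$ be small. The roots of $W$ are $0$, the points $\tau\beta_j$, and points near $\beta_j$ but different from $\beta_j$. The roots of $W^*$ are their images under $\tau$: the point $\infty$, the points $\beta_j$, and points near $\tau\beta_j$ but different from $\tau\beta_j$. So $W$ and $W^*$ have no common root. They are complex combinations of $P$ and $Q$, so $P$ and $Q$ have no common root either, and they are independent.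

\emph{Step 3: (A1) and the monodromy.} For $\eta=0$ the points $\pm ie^{-i\theta}$ are simple roots of $R_\theta$ at a fixed positive distance from the other roots. By continuity of roots and compactness in $\theta$, for a small fixed radius and all small $\eta$ the chordal disc about each of $\pm ie^{-i\theta}$ contains exactly one root of $R_\theta$. The disc is $\tau$-invariant, so this root is fixed by $\tau$ and lies on the unit circle. The root path that starts near $i$ stays near $ie^{-i\theta}$ and ends near $-i$; thus $T$ interchanges these two roots.

Fix $j$, and write $\beta=\beta_j$, $k=q_j$. Then $W=z^2[(z-\beta)^k-\eta]\,U_1$ and $W^*=(z-\beta)^k\,U_2$, where $U_1,U_2$ are the products of the remaining factors. For $\eta=0$ both equal $\Lambda/(z-\beta)^k$, which has no zero on $D_j$. The equation $R_\theta(z)=0$ is equivalent on $D_j$ to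
\[
(z-\beta)^k=\eta\,\kappa(z,\theta,\eta),\qquad \kappa=\frac{z^2U_1}{z^2U_1+e^{-2i\theta}U_2},\qquad \kappa(z,\theta,0)=\frac{z^2}{z^2+e^{-2i\theta}} .
\]
Since $0<|z|<1$ on $D_j$, the numerator and the denominator of $\kappa$ have no zero on the convex set $D_j\times\mathbb{R}\times[0,\eta_0]$ if $\eta_0$ is small. So there is a continuous $k$th root $g$ of $\kappa$ on this set, holomorphic in $z$ in the interior of $D_j$, and bounded because $\kappa$ is $\pi$-periodic in $\theta$. The equation splits into the $k$ equations
\begin{equation}\label{eq:cluster}
z-\beta=\eta^{1/k}\zeta\,g(z,\theta,\eta),\qquad \zeta^k=1 .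
\end{equation}
If $\eta^{1/k}\sup|g|$ is smaller than the radius of $D_j$, each of them has exactly one solution $z_\zeta(\theta)$ in $D_j$ by Rouch\'e's theorem, and different $\zeta$ give different solutions because $\eta>0$ and $g\neq0$. We have found $q_j$ distinct roots in $D_j$, their $q_j$ images in $\tau D_j$, and two roots on the circle, in total $2d$ distinct roots. These are all the roots, and (A1) holds.

A root path that starts in $D_j$ stays there, and along it $\zeta=(z-\beta)/(\eta^{1/k}g)$ is continuous, hence constant; so the $z_\zeta(\theta)$ are the root paths. The quotient $g(z,\theta+\pi,\eta)/g(z,\theta,\eta)$ is a continuous function with values in the $k$th roots of unity, hence a constant $\zeta_0$, which we compute at $z=\beta$, $\eta=0$. In $\beta^2+e^{-2i\theta}=e^{-2i\theta}(1+\beta^2e^{2i\theta})$ the second factor stays in the right half-plane, so the argument decreases by $2\pi$ on $[0,\pi]$. The argument of $\kappa$ increases by $2\pi$, and $\zeta_0=e^{2\pi i/k}$. Comparing \eqref{eq:cluster} at $\theta=\pi$ and $\theta=0$ gives $z_\zeta(\pi)=z_{\zeta\zeta_0}(0)$. So $T$ acts on the roots in $D_j$ as a $q_j$-cycle.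

\emph{Step 4: (A3).} Suppose that a split has an orbit of odd length $\ell$, so $T^\ell$ preserves it. The roots off the circle come in pairs $\{z,\tau z\}$, so the number of circle roots in a block has the parity of $d$.

Let $d$ be odd. Each block contains one circle root and $(d-1)/2\ge1$ roots in the open disc. Since $\ell$ is odd, $T^\ell$ interchanges the circle roots, hence the blocks. But $T$ fixes each root in the disc, a contradiction.

Let $d$ be even. One block contains both circle roots and the other contains none, so $T^\ell$ preserves the latter and the set $X$ of its $d/2$ roots in the open disc. Since $\ell$ is odd and $q$ is a power of two, $T^\ell$ acts on the roots in $D_1$ as a $q$-cycle. So $X$ contains all of them, which is impossible as $q>d/2$, or none of them, which is impossible as then $|X|\le d-1-q<d/2$.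

\emph{Step 5: (A1)--(A3) are open conditions on $(P,Q)$.} Let $3\rho$ be a lower bound for the chordal distance between distinct roots of $R_\theta$, valid for all $\theta$. If $(P',Q')$ is close to $(P,Q)$, then for every $\theta$ and every root $z$ of $R_\theta$ there is exactly one root $M_\theta(z)$ of $R'_\theta$ within distance $\rho$ of $z$, and $M_\theta$ is a bijection of the root sets. By uniqueness $M_\theta$ commutes with the isometry $\tau$, so it matches the circle roots; it carries root paths to root paths; and $M_\pi=M_0$. Hence (A1) holds for $(P',Q')$, and $M_0$ conjugates $T$ to $T'$, which gives (A3). Condition (A2) is open by continuity of roots.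

\emph{Step 6: (A4).} Fix any inner product on $V_d$. In the definition of a bad plane we may assume $|a|=|b|=1$. Subtracting a multiple of $ab$ from the second generator, we may assume $f\perp a$, and then, scaling it, $|f|^2+\rho^2=1$. The quadruples $(a,b,f,\rho)$ with these properties form a manifold of dimension $3d$, a bundle over $S^d\times S^d$ whose fiber is the unit sphere of $a^\perp\oplus\mathbb{R}$. The bad planes are the image of the open subset where the two generators are independent under a smooth map to the Grassmannian of $2$-planes in $V_{2d}$, which has dimension $2(2d-1)$. Since $d\ge3$, we have $3d<4d-2$, so the image has measure zero. Hence there are planes that are not bad arbitrarily close to $\operatorname{span}(P,Q)$, and such a plane has a basis close to $(P,Q)$.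
\end{proof}

\section{The last mass: dipoles along an envelope}\label{sec:last}

We prove Proposition~\ref{prop:last}. For $y=(a,b)\in\Gamma$, the function $s_y(v)=\operatorname{sgn}\langle a,v\rangle\operatorname{sgn}\langle b,v\rangle$ on $V$ is even and homogeneous of degree $0$.

\subsection{The idea}

Take $x\in a^\perp$ with $\langle b,x\rangle\neq0$ and a small $w>0$, and put masses $+1$ and $-1$ at the points $x+wa$ and $x-wa$. For $y_*=(a_*,b_*)\in\Gamma$, the integral of $s_{y_*}$ against this dipole is zero unless $a_*^\perp$ or $b_*^\perp$ separates the two points. For $y_*$ near $y$ its sign is under control, and we can orient the dipole so that the sign is $\sigma(y_*)$. We place such dipoles at points $x(y)$ for all $y\in\Gamma$ and integrate over $y$. The difficulty is that a given $y_*$ also detects dipoles that belong to distant $y$, with uncontrolled signs. For a general choice of $x(y)$, both near and distant dipoles are detected for $\theta$ in intervals of length of order $w$, and nothing can be concluded. The remedy is to choose $x(y)$ on the envelope of the family of hyperplanes $a(\theta)^\perp$, that is, orthogonal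 to both $a$ and $a'$. Then $\langle a_*,x\rangle$ vanishes to second order in $\theta_*-\theta$, and the near dipoles are detected on an interval of length of order $\sqrt w$ (Figure~\ref{fig:env}).

A distant hyperplane $h^\perp$ could be tangent to the curve $x(\theta)$ and also contribute $\sqrt w$ or more. To prevent this we spread each dipole over a ball in all admissible directions. Then $h$ is dangerous only if it is orthogonal to the whole ball, and exactly in that case we can show that $h^\perp$ crosses transversally. Finally, each point mass is smeared at scale $w/4$ to obtain a continuous density.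

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[very thick] (-1.6,1.28) parabola bend (0,0) (1.6,1.28);
\draw (-1.6,0)--(1.6,0);
\draw (-1.6,-0.525)--(1.6,0.435);
\draw (1.6,-0.525)--(-1.6,0.435);
\draw (-1.6,-1.14)--(1.6,0.78);
\draw (1.6,-1.14)--(-1.6,0.78);
\draw[dashed] (-0.5,-1.155)--(1.6,1.155);
\draw[dashed] (0.5,-1.155)--(-1.6,1.155);
\fill (0,0.25) circle (0.035) node[above] {$+$};
\fill (0,-0.25) circle (0.035) node[below] {$-$};
\end{tikzpicture}
\caption{The lines $Y=tX-t^2/2$ and their envelope $Y=X^2/2$ (bold). A dipole at $(0,\pm w)$, centered on the envelope, is separated by the line with parameter $t$ exactly when $t^2/2<w$ (solid lines; the dashed lines miss it). The set of such $t$ has length $2\sqrt{2w}$, which is much larger than $w$.}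
\label{fig:env}
\end{figure}

\subsection{The construction}

For $y=(a,b)\in\Gamma$ let
\[
E_y=\operatorname{span}(a,a')^\perp,\qquad N_y=\operatorname{span}(a,a',a'')^\perp,\qquad E^1_y=\{x\in E_y:\langle a'',x\rangle=1\}.
\]
By Lemma~\ref{lem:osc}(i), $\dim E_y=d-1$, $\dim N_y=d-2$, and $E^1_y$ is a translate of $N_y$ that misses $0$; so $E_y=N_y\oplus\mathbb{R}x$ for each $x\in E_y^1$, and $E^1_y$ spans $E_y$. All three depend smoothly on $y$. By Lemma~\ref{lem:osc}(ii), $b$ is not orthogonal to $E_y$, so for each $y_0=(a_0,b_0)\in\Gamma$ there is $x_0\in E^1_{y_0}$ with $\langle b_0,x_0\rangle\ne0$. The point of $E^1_y$ nearest to $x_0$ depends smoothly on $y$ and is not orthogonal to $b$ for $y$ near $y_0$. By compactness we can cut $\Gamma$ into closed arcs $J_1,\dots,J_m$ with disjoint interiors and find smooth maps $x_i:J_i\to V$ and $c>0$ with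
\[
x_i(y)\in E^1_y,\qquad |\langle b,x_i(y)\rangle|\ge2c\qquad(y\in J_i).
\]
Let $\epsilon_i$ be the sign of $\langle b,x_i(y)\rangle$, which is constant on $J_i$. Let $\delta=\min(c,\frac12)$ and $B_y=\{e\in N_y:|e|\le\delta\}$, with Lebesgue measure $de$ of total mass $m_0>0$, independent of $y$. For $y\in J_i$ and $e\in B_y$ we always write $x=x_i(y)+e$. Then $x\in E^1_y$, $|\langle b,x\rangle|\ge c$ and $\operatorname{sgn}\langle b,x\rangle=\epsilon_i$. Let $K\ge1$ be an upper bound for $|x|$, $|x_i''|$, $|a'|$, $|b'|$ and $|a'''|$.

Let $w\in(0,1)$ be a parameter, to be chosen last, and let $\psi\ge0$ be a continuous function on $V$ with integral $1$, supported in the ball $|\xi|\le w/4$. Define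
\[
\Phi(v)=\sum_i\int_{J_i}\int_{B_y}\sigma(y)\epsilon_i\bigl[\psi(v-x-wa)-\psi(v-x+wa)\bigr]\,de\,d\theta,
\qquad
\varphi(u)=\int_{-\infty}^\infty\Phi(ru)\,|r|^d\,dr .
\]
The function $\Phi$ has compact support and is continuous because $\psi$ is uniformly continuous. So $\varphi$ is continuous and even on $S^d$. In polar coordinates, $G_\varphi(y_*)=\frac2{A_d}\int_Vs_{y_*}\Phi\,dv$ for $y_*\in\Gamma$, and by Fubini's theorem
\begin{gather*}
\sigma(y_*)\int_Vs_{y_*}\Phi\,dv=\int\psi(\xi)\,I(y_*,\xi)\,d\xi,\qquad I(y_*,\xi)=\sum_i\int_{J_i}\int_{B_y}\mathcal{D}\,de\,d\theta,\\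
\mathcal{D}=\sigma(y_*)\sigma(y)\epsilon_i\bigl[s_{y_*}(x_+)-s_{y_*}(x_-)\bigr],\qquad x_\pm=x+\xi\pm wa .
\end{gather*}
It suffices to show that for small $w$ we have $I(y_*,\xi)>0$ for all $y_*\in\Gamma$ and $|\xi|\le w/4$.

Measure distance on $\Gamma$ by $\theta$-length within a component, and let it be $\infty$ between different components. Each component has length at least $\pi$. Fix $r_0>0$ with $Kr_0<1$ and $K^2r_0\le c/2$. Given $y_*=(a_*,b_*)$, call $y$ \emph{near} if its distance from the orbit $Dy_*$ is less than $r_0$, and \emph{far} otherwise. All constants below are independent of $y_*$, $\xi$ and $w$.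

\subsection{Near dipoles contribute at least $4m_0\sqrt w$}

Let $y$ be near. The product $\sigma(y_*)s_{y_*}$ of two equivariant functions does not change when $y_*$ is replaced by a point of its orbit; this is where the equivariance of $\sigma$ is used. So in computing $\mathcal{D}$ we may assume that $y=y(\theta)$ and $y_*=y(\theta+t)$ lie on one arc, with $|t|<r_0$. Then $\sigma(y_*)=\sigma(y)$, and $\langle a_*,a\rangle\ge1-K|t|>0$. If $\frac54w<\frac c2$, then
\[
|\langle b_*,x_\pm\rangle-\langle b,x\rangle|\le|b_*-b|\,|x|+|\xi\pm wa|\le K^2r_0+\tfrac54w<c,
\]
so $\operatorname{sgn}\langle b_*,x_\pm\rangle=\epsilon_i$. Therefore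
\[
\mathcal{D}=\operatorname{sgn}\bigl(\langle a_*,x+\xi\rangle+w\langle a_*,a\rangle\bigr)-\operatorname{sgn}\bigl(\langle a_*,x+\xi\rangle-w\langle a_*,a\rangle\bigr)\ge0,
\]
and $\mathcal{D}=2$ if $|\langle a_*,x+\xi\rangle|<w\langle a_*,a\rangle$. Pair the Taylor expansion $a_*=a+ta'+\frac{t^2}2a''+\rho_3$, $|\rho_3|\le K|t|^3/6$, with $x\in E^1_y$: this gives $|\langle a_*,x\rangle-\frac{t^2}2|\le K^2|t|^3/6$. For $|t|<\sqrt w$ we obtain
\[
|\langle a_*,x+\xi\rangle|\le\tfrac34w+\tfrac16K^2w^{3/2},\qquad w\langle a_*,a\rangle\ge w-Kw^{3/2},
\]
so $\mathcal{D}=2$ when $(K+K^2/6)\sqrt w<\frac14$. Under this condition and $\sqrt w\le r_0$, the arc of length $2\sqrt w$ centered at $y_*$ consists of near points with $\mathcal{D}=2$ for all $e$, and all other near points have $\mathcal{D}\ge0$. The near points contribute at least $4m_0\sqrt w$ to $I(y_*,\xi)$.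

\subsection{Far dipoles contribute $O(w\log(1/w))$}

Always $|\mathcal{D}|\le2$. If $|\langle h,x\rangle|>2w$ for a unit vector $h$, then $\langle h,x_+\rangle$ and $\langle h,x_-\rangle$ have the same sign, since $|\xi\pm wa|<2w$. So $\mathcal{D}\neq0$ only if $|\langle h,x\rangle|\le2w$ for $h=a_*$ or $h=b_*$. Fix one such $h$ and an index $i$. For $y\in J_i$ let $p_0(y)=\langle h,x_i(y)\rangle$, let $\bar p(y)$ be the orthogonal projection of $h$ to $N_y$, and let $|p|=(p_0^2+|\bar p|^2)^{1/2}$. Then $\langle h,x\rangle=p_0+\langle\bar p,e\rangle$.

\medskip\noindent\emph{The integral over $e$.} We claim that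
\begin{equation}\label{eq:slab}
\operatorname{vol}\{e\in B_y:|\langle h,x\rangle|\le2w\}\le C_1\min(1,w/|p|),
\end{equation}
where the minimum is $1$ if $p=0$. The bound $m_0$ always holds. If $|\bar p|\ge|p_0|$ and $p\ne0$, then $|\bar p|\ge|p|/\sqrt2$, and the set lies in a slab of width $4w/|\bar p|\le4\sqrt2\,w/|p|$, whose intersection with the ball $B_y$ has volume at most a constant times the width. If $|\bar p|<|p_0|$, then $\delta\le\frac12$ gives $|\langle h,x\rangle|\ge|p_0|/2\ge|p|/(2\sqrt2)$. So the set is empty unless $|p|\le4\sqrt2\,w$, and in that case $m_0\le4\sqrt2\,m_0w/|p|$.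

\medskip\noindent\emph{Zeros of $p$ at far points are transversal.} Let $y\in J_i$ be far with $|p(y)|=0$. Then $h$ is orthogonal to $N_y$ and to $x_i(y)$, hence to $E_y$, so $h=\alpha a+\beta a'$. By Lemma~\ref{lem:osc}(iii), $h\ne\pm a$, and since $h$ and $a$ are unit vectors, $\beta\neq0$. Differentiating $\langle a,x_i\rangle=0$ and $\langle a',x_i\rangle=0$ along $J_i$ gives
\[
\langle a,x_i'\rangle=-\langle a',x_i\rangle=0,\qquad\langle a',x_i'\rangle=-\langle a'',x_i\rangle=-1,
\]
and therefore $p_0'(y)=\langle h,x_i'\rangle=-\beta\neq0$. The set of pairs $(y,y_*)\in J_i\times\Gamma$ with $y$ far is compact, and $|p|+|p_0'|$ is continuous and positive on it for both choices of $h$. So there is $c_2>0$ with $|p|+|p_0'|\ge c_2$ at all far points, for all $i$, $y_*$ and $h$.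

\medskip\noindent\emph{The integral over $\theta$.} Cut $J_i$ into pieces of length at most $c_2/(4K)$; their number is bounded independently of $y_*$. Let $0<r<c_2/2$, and consider a piece that contains a far point with $|p|\le r$. There $|p_0'|>c_2/2$, and since $|p_0''|\le K$ on $J_i$, we have $|p_0'|\ge c_2/4$ on the whole piece. So $p_0$ is monotone on the piece, and the set where $|p_0|\le r$ has length at most $8r/c_2$. Let $\Lambda_0$ be the total length of $\Gamma$. Summing over the pieces, and using the bound $\Lambda_0\le(2\Lambda_0/c_2)r$ for $r\ge c_2/2$, we see that the far points of $J_i$ with $|p|\le r$ form a set of length at most $C_2r$, for every $r>0$. Consequently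
\[
\int_{J_i,\ \mathrm{far}}\min(1,w/|p|)\,d\theta\le\int_0^1\min\bigl(\Lambda_0,\,C_2w/s\bigr)\,ds\le\Lambda_0w+C_2w\log(1/w),
\]
because the set where $\min(1,w/|p|)>s$ is contained in $\{|p|\le w/s\}$. By \eqref{eq:slab}, summing over $i$ and the two choices of $h$, the far points contribute at most $C_3w(1+\log(1/w))$ in absolute value.

\medskip
Altogether $I(y_*,\xi)\ge4m_0\sqrt w-C_3w(1+\log(1/w))$ for all small $w$, all $y_*\in\Gamma$ and all $|\xi|\le w/4$. The right side is positive for small $w$. This proves Proposition~\ref{prop:last} and completes the proof of Theorem~\ref{thm:main}.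

\begin{thebibliography}{9}

\bibitem{HK}
Hubard and Karasev, \emph{Bisecting measures with hyperplane arrangements}, Math. Proc. Cambridge Philos. Soc. \textbf{169} (2020).

\bibitem{Schnider}
Patrick Schnider, \emph{Ham-Sandwich cuts and center transversals in subspaces}, arXiv:1903.12516 (2019).

\end{thebibliography}
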